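\title{Rigidity of the off-diagonal deviations of a graded ring}

\begin{abstract}
Let $R$ be a quotient of a positively graded polynomial ring over a field $k$ by a homogeneous ideal, and let $\varepsilon_{i,j}(R)$ be its graded deviations. We prove that if $\varepsilon_{i,j}(R)=0$ for $i\gg0$ and $i\neq j$, then $\varepsilon_{i,j}(R)=0$ for $i\geq3$ and $i\neq j$, over every field. The rings with this property are the quotients of a polynomial ring over a Koszul algebra by a homogeneous regular sequence. The proof studies the last off-diagonal variable of the minimal model of $R$, orders the other variables by a slope, and reaches a contradiction by a Hensel lifting in characteristic $0$ and by a rank count in a one-parameter family of complexes in characteristic $p$.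
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, let $k[x_1,\dots,x_e]$ be a polynomial ring graded by $\deg x_i=d_i\geq1$, and let $R=k[x_1,\dots,x_e]/I$ with $I$ a homogeneous ideal. Let $\mathfrak m$ be the maximal homogeneous ideal of $R$, so that $k=R/\mathfrak m$.

The minimal free resolution of $k$ over $R$ can be built as a differential graded algebra. Start with $R$ in homological degree $0$. Adjoin a set $X_1$ of variables of homological degree $1$ whose differentials form a minimal set of homogeneous generators of $\mathfrak m$. Then, for $i=1,2,\dots$, adjoin a set $X_{i+1}$ of variables of homological degree $i+1$ whose differentials are cycles representing minimal homogeneous generators of $H_i(R\langle X_{\leq i}\rangle)$. Variables of odd homological degree are exterior, those of even homological degree are divided power variables (Section~\ref{sec:models} recalls the construction), and each variable receives the internal degree of its differential. The union $R\langle X\rangle$ is the \emph{acyclic closure} of $k$ over $R$. Write $|x|$ for the homological degree and $\deg x$ for the internal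 degree. The \emph{graded deviations} of $R$ are the numbers
\[
\varepsilon_{i,j}(R)=\#\{x\in X: |x|=i,\ \deg x=j\},\qquad \varepsilon_i(R)=\sum_j\varepsilon_{i,j}(R).
\]
We use one standard theorem about the acyclic closure: it is a \emph{minimal} resolution, that is, the complex $k\otimes_RR\langle X\rangle=k\langle X\rangle$ has zero differential and so equals $\operatorname{Tor}^R(k,k)$. Equivalently,
\begin{equation}\label{eq:product}
\sum_{i,j}\dim_k\operatorname{Tor}^R_{i,j}(k,k)\,s^it^j=\prod_{i\geq1,\,j}\frac{(1+s^{2i-1}t^j)^{\varepsilon_{2i-1,j}(R)}}{(1-s^{2i}t^j)^{\varepsilon_{2i,j}(R)}},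
\end{equation}
where the left side is also the generating series of the dual spaces $\operatorname{Ext}_R^{i,j}(k,k)$. The coefficient of $s^it^j$ on the right is $\varepsilon_{i,j}(R)$ plus an expression in the exponents $\varepsilon_{i',j'}(R)$ with $i'<i$. Hence the exponents in such a product are determined by the series, and the deviations do not depend on the choices made. They are also the dimensions of the components $\pi^{i,j}(R)$ of the homotopy Lie algebra of $R$, a description that we do not use.

The first deviations are familiar: $\varepsilon_{1,j}(R)$ counts the minimal generators of $\mathfrak m$ of degree $j$, and $\varepsilon_{2,j}(R)$ counts the minimal relations of degree $j$ among them (Proposition~\ref{prop:count}). The following facts are known.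
\begin{itemize}
\item $\varepsilon_i(R)=0$ for all $i\geq2$ if and only if $R$ is regular.
\item $\varepsilon_i(R)=0$ for all $i\geq3$ if and only if $R$ is a complete intersection.
\item If $\varepsilon_i(R)=0$ for $i\gg0$, then $\varepsilon_i(R)=0$ for all $i\geq3$.
\end{itemize}
The last fact is a rigidity statement: vanishing at infinity forces vanishing from $i=3$ on. The internal grading splits the deviations into the diagonal ones, with $i=j$, and the off-diagonal ones. Recall that a \emph{Koszul algebra} is a standard graded algebra $S$ (one generated by elements of degree $1$) with $\operatorname{Tor}^S_{i,j}(k,k)=0$ for $i\neq j$. Since $\operatorname{Tor}^R(k,k)=k\langle X\rangle$, this space lies on the diagonal exactly when every variable does, so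
\begin{equation}\label{eq:koszul}
R\text{ is Koszul}\iff\varepsilon_{i,j}(R)=0\text{ for all }i\neq j.
\end{equation}
Thus the off-diagonal deviations measure the failure of the Koszul property in the way that all deviations with $i\geq2$ measure the failure of regularity, and one may ask whether they are rigid too. The question is posed in \cite{Ferraro}:
\begin{quote}
If $\varepsilon_{i,j}(R)=0$ when $i\gg0$ and $i\neq j$, is it true that $\varepsilon_{i,j}(R)=0$ when $i\geq3$ and $i\neq j$?
\end{quote}
Complete intersections and Koszul algebras satisfy both the hypothesis and the conclusion. If $R$ has no minimal relation of degree $2$, then all deviations with $i\geq2$ are off-diagonal (Remark~\ref{rem:noquadrics}), and the answer is yes by the third fact above. This suggests a positive answer. In general, however, that fact does not apply: a Koszul algebra that is not a complete intersection has $\varepsilon_{i,i}\neq0$ for infinitely many $i$, and one has to control finitely many off-diagonal variables among infinitely many diagonal ones.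

\begin{theorem}\label{thm:main}
Let $k$ be any field and $R$ as above. If $\varepsilon_{i,j}(R)=0$ for $i\gg0$ and $i\neq j$, then $\varepsilon_{i,j}(R)=0$ for $i\geq3$ and $i\neq j$.
\end{theorem}

The bound $i\geq3$ is sharp. For $R=k[x]/(x^3)$ with $\deg x=1$, the Koszul complex $k[x][w\mid dw=x^3]$ resolves $R$, and Proposition~\ref{prop:count} gives $\varepsilon_{2,3}(R)=1$ and $\varepsilon_i(R)=0$ for $i\geq3$. The rings in the theorem are a common generalization of complete intersections and Koszul algebras.

\begin{theorem}\label{thm:class}
The following conditions are equivalent.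
\begin{enumerate}
\item[(i)] $\varepsilon_{i,j}(R)=0$ for $i\gg0$ and $i\neq j$.
\item[(ii)] $\varepsilon_{i,j}(R)=0$ for $i\geq3$ and $i\neq j$.
\item[(iii)] $R\cong S[z_1,\dots,z_a]/(g_1,\dots,g_b)$ with $S$ a standard graded Koszul algebra, $\deg z_i\geq1$, and $g_1,\dots,g_b$ a regular sequence of homogeneous elements of positive degree.
\end{enumerate}
In \textup{(iii)} one may choose $\deg z_i\geq2$ and $\deg g_i\geq3$. If \textup{(iii)} holds, then $\varepsilon_{i,j}(R)=\varepsilon_{i,j}(S)$ for $i\geq3$.
\end{theorem}

Section~\ref{sec:models} reads the deviations off a resolution of $R$ over a polynomial ring by a free graded-commutative algebra, the minimal model. Section~\ref{sec:last} isolates the last off-diagonal variable $y$ of a hypothetical counterexample and derives the contradiction by hand in the simplest cases. Sections~\ref{sec:slopes}--\ref{sec:charp} prove Theorem~\ref{thm:main}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.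

\section{Models and deviations}\label{sec:models}

\subsection*{Conventions}
A \emph{DG algebra} is a $k$-algebra $X$, bigraded by a homological degree $|\cdot|$ and an internal degree $\deg$, with $ab=(-1)^{|a||b|}ba$ and $a^2=0$ for $|a|$ odd, and with a differential $d$ of bidegree $(-1,0)$ such that $d(ab)=(da)b+(-1)^{|a|}a\,db$. Negative degrees are allowed. Elements, ideals and submodules are homogeneous, \emph{even} and \emph{odd} refer to $|\cdot|$, and $H_{i,j}$ denotes homology in bidegree $(|\cdot|,\deg)=(i,j)$. A \emph{shift} of a complex is the same complex with its bidegrees translated and, possibly, its differential multiplied by $-1$. We put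
\[
\delta=\deg-|\cdot|.
\]
This function is additive on products, and $d$ raises it by $1$.

For a set $Y$ of bigraded variables, $Q[Y]$ denotes the algebra obtained from $Q$ by adjoining polynomial variables for the even $y\in Y$ and exterior variables for the odd ones. An even variable is a nonzerodivisor of $Q[Y]$, and an odd variable $c$ has annihilator $cQ[Y]$. Angle brackets denote Tate variables. For a cycle $c\in X$, let $\tau$ have bidegree $(|c|+1,\deg c)$. If $c$ is even, then $X\langle\tau\mid d\tau=c\rangle=X\oplus X\tau$ with $\tau^2=0$. If $c$ is odd, then $X\langle\tau\mid d\tau=c\rangle=\bigoplus_{j\geq0}X\tau^{(j)}$ with $\tau^{(i)}\tau^{(j)}=\binom{i+j}{i}\tau^{(i+j)}$ and $d\tau^{(j)}=c\,\tau^{(j-1)}$.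

\begin{lemma}\label{lem:tate}
Let $c$ be a cycle in a DG algebra $X$.
\begin{enumerate}
\item[(a)] If $\pi\colon X'\to X$ is a quasi-isomorphism of DG algebras and $c'$ is a cycle with $\pi(c')=c$, then $X'\langle\tau\mid d\tau=c'\rangle\to X\langle\tau\mid d\tau=c\rangle$ is a quasi-isomorphism.
\item[(b)] If $c$ is an even nonzerodivisor, then the map $X\langle\tau\mid d\tau=c\rangle\to X/cX$ with $\tau\mapsto0$ is a quasi-isomorphism.
\item[(c)] If $c$ is odd, $\operatorname{ann}(c)=cX$, $|c|>0$ and $X$ vanishes in negative homological degrees, then the map $X\langle\tau\mid d\tau=c\rangle\to X/cX$ with $\tau^{(j)}\mapsto0$ for $j\geq1$ is a quasi-isomorphism.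
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Filter both sides by the subcomplexes spanned by the $\tau^{(i)}$ with $i\leq j$. The subquotients are shifts of $X'$ and $X$; apply the five lemma and pass to the union.

(b) The kernel $cX\oplus X\tau$ is the mapping cone of the isomorphism $X\to cX$.

(c) Let $z=\sum_ja_j\tau^{(j)}$ be a nonzero cycle in the kernel, so $a_0\in cX$, and let $j$ be least with $a_j\neq0$. If $j\geq1$, the coefficient of $\tau^{(j-1)}$ in $dz$ is $\pm a_jc$, so $a_j\in\operatorname{ann}(c)=cX$. In both cases $a_j=bc$, and subtracting $d(\pm b\tau^{(j+1)})=a_j\tau^{(j)}\pm(db)\tau^{(j+1)}$ from $z$ raises $j$. Since $j|\tau|\leq|z|$, the process ends, and $z$ is a boundary.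
\end{proof}

We recall how $\operatorname{Tor}$ over a DG algebra is computed. Let $X$ be a DG algebra concentrated in degrees $|\cdot|\geq0$, with an augmentation $X\to k$ and augmentation ideal $X_+$. Call a DG $X$-module $F$ \emph{semifree} if, differentials forgotten, it is free on a basis in degrees $|\cdot|\geq0$. The spans of the basis elements of degree at most $l$ are DG submodules whose successive quotients are direct sums of shifts of $X$; therefore $J\otimes_XF$ is acyclic whenever $J$ is an acyclic DG module. An algebra $X\langle\tau_1,\tau_2,\dots\rangle$ obtained by adjoining Tate variables of positive degree is semifree on the monomials in the $\tau_i^{(j)}$. If $F\to k$ is a quasi-isomorphism with $F$ semifree, then $\operatorname{Tor}^X(k,k)=H(k\otimes_XF)$. This space is also the homology of the \emph{bar construction}, spanned by the tensors $[a_1|\cdots|a_p]$ with $a_i\in X_+$, of \emph{length} $p$ and homological degree $p+\sum|a_i|$, with differential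
\[
[a_1|\cdots|a_p]\longmapsto\sum_i\pm[a_1|\cdots|da_i|\cdots|a_p]+\sum_i\pm[a_1|\cdots|a_ia_{i+1}|\cdots|a_p].
\]
It is a DG coalgebra under deconcatenation $\Delta[a_1|\cdots|a_p]=\sum_i[a_1|\cdots|a_i]\otimes[a_{i+1}|\cdots|a_p]$. A quasi-isomorphism of augmented DG algebras induces an isomorphism on $\operatorname{Tor}(k,k)$.

Finally, an even element $w$ of a DG algebra $X$ is central, and $d$ extends to $X[w^{-1}]$ by the quotient rule. Localization is exact. If $w^a$ is a cycle for some $a\geq1$, then $X[w^{-1}]$ is the colimit of the complexes $X\xrightarrow{w^a}X\xrightarrow{w^a}\cdots$, so $H(X[w^{-1}])=H(X)[[w^a]^{-1}]$. The same colimit shows that $X[w^{-1}]$ is flat over a subring $Q$ over which $X$ is free.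

\subsection*{The minimal model}
Changing the presentation of $R$, we assume from now on that $x_1,\dots,x_e$ map to minimal homogeneous generators of $\mathfrak m$. Put $Q=k[x_1,\dots,x_e]$ and $\mathfrak m_Q=(x_1,\dots,x_e)$. Then $I\subseteq\mathfrak m_Q^2$, because an element of $I$ with a nonzero linear part would give a linear relation among the generators in $\mathfrak m/\mathfrak m^2$.

The \emph{minimal model} of $R$ is the DG algebra $A=Q[Y]$, $Y=\bigcup_{n\geq1}Y_n$ with $|y|=n$ for $y\in Y_n$, where $d$ maps $Y_1$ bijectively to a minimal generating set of $I$ and maps $Y_{n+1}$ to cycles representing minimal generators of the $Q$-module $H_n(Q[Y_{\leq n}])$. These modules are finitely generated, so each $Y_n$ is finite, and $A\to R$ is a quasi-isomorphism. A \emph{variable} is an $x_i$ or an element of $Y$. The advantage of $A$ over the acyclic closure is that it is a free graded-commutative algebra over $k$: any set of variables that generates an ideal closed under $d$ can be set to zero, and the result is again free.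

\begin{lemma}\label{lem:decomp}
In the minimal model, $d(Y)\subseteq(\mathfrak m_Q,Y)^2$, and every variable $v$ has $\delta(v)\geq1$.
\end{lemma}

\begin{proof}
We have $d(Y_1)\subseteq I\subseteq\mathfrak m_Q^2$. Let $n\geq1$ and let $z$ be any cycle of homological degree $n$ in $Q[Y_{\leq n}]$, for instance $z=dv$ with $v\in Y_{n+1}$. Write $z=\sum q_iy_i+w$ with $y_i\in Y_n$, $q_i\in Q$ and $w\in Q[Y_{<n}]$. Since $|w|=n$, each monomial of $w$ contains at least two factors from $Y$, and $w=0$ if $n=1$. The equation $\sum q_i\,dy_i=-dw$ is a relation among the minimal generators $[dy_i]$ of $H_{n-1}(Q[Y_{<n}])$ (of $I$, if $n=1$), so all $q_i$ lie in $\mathfrak m_Q$. This proves the first claim.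

For the second, $\delta(x_i)=d_i\geq1$. If $v\in Y$, then $dv\neq0$, since it represents a minimal generator, and each monomial of $dv$ has at least two factors of smaller homological degree. By induction $\delta(dv)\geq2$, so $\delta(v)=\delta(dv)-1\geq1$.
\end{proof}

We call a differential on $Q[Y]$ \emph{decomposable} if $d(Y)\subseteq(\mathfrak m_Q,Y)^2$, that is, if every monomial of every $dv$ is a product of at least two variables. Put $\bar A=A/\mathfrak m_QA=k[Y]$ and $\bar A_+=(Y)$. Since $A$ is a free resolution of $R$ over $Q$, Hilbert's syzygy theorem gives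
\begin{equation}\label{eq:syzygy}
H_l(\bar A)=\operatorname{Tor}^Q_l(R,k)=0\qquad\text{for }l>e.
\end{equation}
This vanishing is the finiteness on which the whole proof of Theorem~\ref{thm:main} rests.

The next proposition says that $Y$ counts deviations. The model resolves $R$ over $Q$ with polynomial variables, while the acyclic closure resolves $k$ over $R$ with divided powers; the two are compared through $\operatorname{Tor}^{\bar A}(k,k)$. We state the result for every decomposable model, since Section~\ref{sec:class} needs this generality.

\begin{proposition}\label{prop:count}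
Let $Q$ be a positively graded polynomial ring over $k$ in finitely many variables, and let $A=Q[Y]\to R$ be a quasi-isomorphism of DG algebras with $Y$ in positive homological degrees, each $Y_n$ finite, and $d$ decomposable. Let $\bar A=A/\mathfrak m_QA$.
\begin{enumerate}
\item[(a)] $\operatorname{Tor}^{\bar A}(k,k)$ has the bigraded dimensions of $k\langle\tau_y:y\in Y\rangle$, where $\tau_y$ has bidegree $(|y|+1,\deg y)$.
\item[(b)] For $n\geq1$, the number of $y\in Y_n$ with $\deg y=j$ is $\varepsilon_{n+1,j}(R)$.
\end{enumerate}
\end{proposition}

\begin{proof}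
(a) We first compute $\operatorname{Tor}$ with the differential of $\bar A$ replaced by zero, and then show that a decomposable differential does not change the dimensions. Give every element of $Y$ \emph{weight} $1$, and give a tensor of monomials the total number of its factors as weight.

Let $C^0$ be the bar construction of $(k[Y],0)$. Its homology in length $p$ is $\operatorname{Tor}_p^{k[Y]}(k,k)$, graded by weight. The complex $k[Y]\langle\tau_y\mid d\tau_y=y\rangle$ is the tensor product of the complexes $k[y]\langle\tau_y\rangle$, each quasi-isomorphic to $k$ by Lemma~\ref{lem:tate}; so it is a free resolution of $k$, in which $\tau_y^{(i)}$ has length $i$ and weight $i$, and its differential vanishes modulo $(Y)$. Hence $H(C^0)$ has the dimensions of $k\langle\tau_y\rangle$ and is concentrated where length equals weight. Let $V$ be the span of the tensors $[y]$, $y\in Y$. The part of $C^0$ of weight $p$ and length $p$ is $V^{\otimes p}$, and nothing has weight $p$ and length $p+1$. So the part of $H(C^0)$ of weight $p$ is a subspace of $V^{\otimes p}$, and the dual algebra $H(C^0)^*$ is a quotient of the tensor algebra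 on $V^*$. It is therefore generated by its part $V^*$ of weight one.

Now let $C$ be the bar construction of $\bar A$. It is finite-dimensional in each homological degree $l$, where the weights lie between $0$ and $l$. The part of its differential that comes from multiplication preserves the weight, and the part that comes from $d$ raises it, because $d\bar A_+\subseteq\bar A_+^2$; this is where decomposability enters. In the graded dual DG algebra $C^*$ let $G_w$ consist of the functionals that vanish on all tensors of weight greater than $w$. These are subcomplexes, and $G_aG_b\subseteq G_{a+b}$ because deconcatenation preserves the total weight. The filtration is finite in each degree, so there is a convergent spectral sequence of algebras $E^r\Rightarrow H(C)^*$ with $E^1=H(C^0)^*$, in which $d_r$ is a derivation that lowers the weight by $r$ and changes the homological degree by one. For $r\geq1$, the map $d_r$ sends $V^*$ to weight $1-r\leq0$, where $E^r$ is zero or is $k$ in homological degree $0$. As $V$ lies in homological degrees at least $2$, we get $d_r(V^*)=0$. A derivation that kills the generators is zero, so $d_1=0$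 and $E^2=E^1$ as algebras; by induction all $d_r$ vanish, and $H(C)$ has the dimensions of $H(C^0)$.

(b) Let $K^Q$ be the Koszul complex on the variables $x_1,\dots,x_e$ of $Q$ and $K^R=R\otimes_QK^Q$. The maps $\bar A\leftarrow A\otimes_QK^Q\to K^R$ are quasi-isomorphisms of augmented DG algebras: the first because $K^Q\to k$ is one and $A$ is a bounded below complex of free $Q$-modules, the second because $A\to R$ is one and $K^Q$ is a bounded complex of free modules. So $\operatorname{Tor}^{\bar A}(k,k)\cong\operatorname{Tor}^{K^R}(k,k)$. The kernel of $Q\to R$ is $d(A_1)\subseteq\mathfrak m_Q^2$, so the $x_i$ generate $\mathfrak m$ minimally and the acyclic closure is $R\langle X\rangle=K^R\langle X_{\geq2}\rangle$, a semifree resolution of $k$ over $K^R$. The complex $k\otimes_{K^R}R\langle X\rangle=k\langle X_{\geq2}\rangle$ is a quotient of $k\otimes_RR\langle X\rangle$, so its differential is zero and $\operatorname{Tor}^{K^R}(k,k)=k\langle X_{\geq2}\rangle$. By (a), $k\langle\tau_y\rangle$ and $k\langle X_{\geq2}\rangle$ have the same generating series. Both series are products of the form \eqref{eq:product}, and the exponents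 are determined by the series.
\end{proof}

An element $y\in Y_n$ of the minimal model with $\deg y=j$ contributes to $\varepsilon_{n+1,j}(R)$ and has $\delta(y)=j-n$. So we call $y$ \emph{diagonal} if $\delta(y)=1$ and \emph{off-diagonal} if $\delta(y)\geq2$. In these terms Theorem~\ref{thm:main} says: if $Y$ contains only finitely many off-diagonal elements, then all of them lie in $Y_1$.

\begin{remark}\label{rem:noquadrics}
If $I$ has no nonzero element of degree $2$, then all of $Y$ is off-diagonal. Indeed, elements of $Y_1$ have $\delta=\deg-1\geq2$, and for $v\in Y_{n}$ with $n\geq2$ each monomial of $dv$ contains an element of $Y_{<n}$ and a further variable, so that $\delta(dv)\geq3$ by induction.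
\end{remark}

\begin{example}\label{ex:propagate}
Let $R=k[x_1,x_2]/(x_1^2,x_1x_2,x_2^3)$ with the standard grading. Then $Y_1=\{y_1,y_2,y_3\}$ with $dy_1=x_1^2$, $dy_2=x_1x_2$, $dy_3=x_2^3$. Up to a scalar, $z_4=x_2y_1-x_1y_2$ is the only cycle of homological degree $1$ and internal degree at most $3$. The cycle $z_5=x_2^2y_2-x_1y_3$ of internal degree $4$ involves $y_3$, while $x_1z_4$, $x_2z_4$ and the boundary $d(y_1y_2)$ do not. So we may take $y_4,y_5\in Y_2$ with $dy_4=z_4$ and $dy_5=z_5$. Using $d(y_1y_3)=x_1^2y_3-x_2^3y_1$, one finds that
\[
z_6=x_1y_5+y_1y_3+x_2^2y_4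
\]
is a cycle of bidegree $(2,5)$. A cycle of homological degree $2$ and internal degree at most $4$ does not involve $y_5$, by the proof of Lemma~\ref{lem:decomp}, and neither does a boundary of bidegree $(2,5)$ in $Q[Y_{\leq2}]$, since $\deg(y_5y_i)\geq6$. So $[z_6]$ is a minimal generator, killed by some $y_6\in Y_3$. The variables $y_3,y_5,y_6$ have $\delta=2$, so $\varepsilon_{2,3}$, $\varepsilon_{3,4}$ and $\varepsilon_{4,5}$ are nonzero: each off-diagonal variable appears in the differential of a later one. By Theorem~\ref{thm:main}, this ring has nonzero off-diagonal deviations $\varepsilon_{i,j}$ for infinitely many $i$.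
\end{example}

\section{The last off-diagonal variable}\label{sec:last}

If $K\supseteq k$ is a field, then $\operatorname{Tor}^{R\otimes_kK}(K,K)=\operatorname{Tor}^R(k,k)\otimes_kK$, so by \eqref{eq:product} the deviations do not change under extension of the field. We argue by contradiction. \emph{In Sections~\ref{sec:last}--\ref{sec:charp}, the field $k$ is algebraically closed, $A=Q[Y]$ is the minimal model of $R$, the set $Y$ contains only finitely many off-diagonal elements, and one of them has homological degree at least $2$.} Fix an off-diagonal $y\in Y$ of maximal homological degree $n\geq2$.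

\begin{lemma}\label{lem:split}
The variable $y$ occurs in no differential $dv$ of a variable $v$. Hence $B=Q[Y\setminus\{y\}]$ is a DG subalgebra of $A$, the element $u=dy$ is a cycle of $B$, and $A=B[y]$.
\end{lemma}

\begin{proof}
If $y$ occurs in $dv$, then $|v|\geq n+1$, so $v$ is diagonal by the maximality of $n$, and $\delta(dv)=2$. But a monomial that contains $y$ and at least one more variable has $\delta\geq3$.
\end{proof}

\begin{lemma}\label{lem:HB}
If $n=2m+1$ is odd, then $|u|=2m\geq2$ and $H(B)=R[u]$ is a polynomial ring over $R=H_0(B)$ on the class of $u$. Consequently $L=B[u^{-1}]$ has $H(L)=R[u^{\pm1}]$, which vanishes in the homological degrees not divisible by $2m$.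
\end{lemma}

\begin{proof}
Here $A=B\oplus By$, and $A/B$ is a shift of $B$. The connecting map sends the class of $by$ to $\pm[bu]$, so there are exact sequences
\[
H_{q+1}(A)\to H_{q-2m}(B)\xrightarrow{\ \pm u\ }H_q(B)\to H_q(A)\to H_{q-n}(B).
\]
For $q=0$ the second and the last term vanish, so $H_0(B)=H_0(A)=R$. For $q\geq1$ we have $H_{q+1}(A)=H_q(A)=0$, so multiplication by $u$ is a bijection $H_{q-2m}(B)\to H_q(B)$.
\end{proof}

The condition $n\geq2$ is used here. For $n=1$ the element $u$ lies in $Q$, and the same sequence says that $u$ is a nonzerodivisor on $H_0(B)$ with quotient $R$, which is no contradiction: for $k[x]/(x^3)$ we have $B=k[x]$ and $u=x^3$. This is the origin of the regular sequence in Theorem~\ref{thm:class}.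

\subsection*{Three computations}
The following special cases contain the ideas of the proof.

\emph{Even $n$: a polynomial class in a finite homology.} Suppose that $n$ is even and $u\in\mathfrak m_QB$; for $n=2$ this is automatic, since $u\in A_1$ is decomposable. Put $\bar B=B/\mathfrak m_QB$. Then $\bar A=\bar B[y]$ with $dy=0$. If $y^{e+1}=d\big(\sum b_jy^j\big)=\sum(db_j)y^j$ with $b_j\in\bar B$, then $db_{e+1}=1$, which is impossible because boundaries lie in the ideal $(Y)$. So $y^{e+1}$ is a nonzero class in degree greater than $e$, against \eqref{eq:syzygy}.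

\emph{Odd $n$: a root of $u$.} Suppose that $n=2m+1$ and
\[
u=v^h+c\gamma
\]
with $v$ even, $c$ and $\gamma$ odd, and $h\geq2$ invertible in $k$. The element $v$ need not be a cycle, but it can be corrected to one. Since $(c\gamma)^2=0$, the element $v^h=u(1-u^{-1}c\gamma)$ is invertible in $L$, and so is $v$. Put $\xi=v+c\gamma/(hv^{h-1})$. Then $\xi^h=v^h+c\gamma=u$, so $\xi$ is invertible, and $0=du=h\xi^{h-1}d\xi$ gives $d\xi=0$. The class $[\xi]$ is nonzero, since $[\xi]^h=[u]$ is a unit of the nonzero ring $H(L)$. But $0<|\xi|=2m/h<2m$, and $H(L)$ vanishes in this degree. In short: modulo the square-zero ideal $(c)$ the polynomial $T^h-u$ has the simple root $v$, a simple root lifts by one step of Newton's method, and it is a cycle because the polynomial has cycles as coefficients.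

\emph{Characteristic $p$: the root may fail to exist, at a price.} Let $k$ have characteristic $p>0$ and let $W=k[v,c\mid dv=c]$, with $v$ of bidegree $(2,1)$ and $c$ of bidegree $(1,1)$. Then $v^p$ is a cycle. In $W[v^{-1}]$ we have $d(v^j)=jv^{j-1}c$, so
\[
H(W[v^{-1}])=k[v^{\pm p}]\oplus k[v^{\pm p}]\,\omega,\qquad\omega=v^{-1}dv.
\]
There is no homology in the bidegree of $v$: the class of $v^p$ has the $p$-th root $v$ modulo $c$, and this root does not lift. But a class $\omega$ has appeared in bidegree $(-1,0)$, where $R[u^{\pm1}]$ is zero. Section~\ref{sec:charp} shows that one of the two classes always appears.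

\smallskip
In general $y$ is not a cycle in $\bar A$, and $u$ is not a power modulo an odd element. We must set more variables to zero, in an order compatible with $d$. For odd $n$ we also have to stop at the right moment: early enough that $u$ is still not nilpotent in homology, and late enough that $u$ has become a polynomial in cycles. The function $\delta$ provides both the order and the stopping point.

\section{Slopes and nilpotence}\label{sec:slopes}

The \emph{slope} of a variable $v$ is $|v|/\delta(v)$, which is defined by Lemma~\ref{lem:decomp}. It is $0$ exactly for the $x_i$, and it equals $|v|$ for diagonal $v\in Y$. For a real number $\sigma>0$ put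
\[
f_\sigma=|\cdot|-\sigma\delta.
\]
This function is additive on products, $d$ lowers it by $1+\sigma$, and on a variable it is negative, zero or positive according as the slope is smaller than, equal to or greater than $\sigma$. Figure~\ref{fig:slopes} shows the picture.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!15] (0,0) -- (5.5,5.5) -- (5.5,0) -- cycle;
\draw[->] (0,0) -- (6.2,0) node[right] {$\delta$};
\draw[->] (0,0) -- (0,7.5) node[above] {$|\cdot|$};
\draw (0,0) -- (5.5,5.5) node[right] {slope $\sigma$};
\foreach \j in {0,...,6} \fill (1,\j) circle (2.5pt);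
\node at (1,7) {$\vdots$};
\foreach \a/\b in {2/0,2/1,3/1,3/2,2/3} \fill (\a,\b) circle (2.5pt);
\fill (2,2) circle (2.5pt) node[above left] {$v$};
\fill (3,5) circle (2.5pt) node[above] {$y$};
\draw (4,4) circle (3pt) node[below right] {$u=dy$};
\draw[->] (3.12,4.88) -- (3.86,4.14);
\end{tikzpicture}
\caption{A schematic picture of the variables of the minimal model of a hypothetical counterexample, each placed at the point $(\delta,|\cdot|)$. The generators $x_i$ lie on the horizontal axis, the possibly infinitely many diagonal variables lie in the column $\delta=1$, and finitely many variables lie to its right. Products add position vectors and the differential translates by $(1,-1)$. The variable $y$ is the highest off-diagonal one. The variables strictly below the line through $u=dy$ (shaded) are set to zero; those on the line, such as $v$, then become cycles.}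
\label{fig:slopes}
\end{figure}

\begin{lemma}\label{lem:slope}
Let $\sigma>0$.
\begin{enumerate}
\item[(a)] For all real $s$ and $\varphi$, only finitely many variables have slope at most $s$, and only finitely many have $f_\sigma\leq\varphi$.
\item[(b)] The ideal of $A$ generated by the variables of slope less than $\sigma$ is closed under $d$. Let $A_\sigma$ be the quotient of $A$ by this ideal. Then $f_\sigma\geq0$ on $A_\sigma$, and the variables of slope $\sigma$ are cycles in $A_\sigma$.
\end{enumerate}
The same holds for $B$ in place of $A$, with quotient $B_\sigma$.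
\end{lemma}

\begin{proof}
(a) Finitely many elements of $Y$ are off-diagonal, a diagonal $v$ has slope $|v|$ and $f_\sigma(v)=|v|-\sigma$, and each $Y_l$ is finite. (b) If $f_\sigma(v)\leq0$, then each monomial of $dv$ has $f_\sigma<0$ and so contains a variable with $f_\sigma<0$. This gives the first and the last claim, and $A_\sigma$ is generated by variables with $f_\sigma\geq0$.
\end{proof}

Part (a) is the second use of the hypothesis of Theorem~\ref{thm:main}, the first being the existence of $y$. Part (b) says that $dv$ lies in the ideal generated by the variables of slope strictly smaller than that of $v$. Hence, if $y_1,y_2,\dots$ is a list of elements of $Y$ with nondecreasing slopes that omits no element of smaller slope than a listed one, then $(\mathfrak m_Q,y_1,\dots,y_i)$ is closed under $d$ and $y_{i+1}$ is a cycle modulo it.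

The vanishing \eqref{eq:syzygy} does not pass to quotients of $\bar A$. What survives is the nilpotence of the variables at the moment when they become cycles. To prove it we replace the quotient $A_\sigma$ by a quasi-isomorphic semifree \emph{extension} of $\bar A$, to which an acyclic ideal of $\bar A$ extends, and use Proposition~\ref{prop:count}(a) to locate the cycle that represents $v$.

\begin{proposition}\label{prop:nilp}
Let $v\in Y$ be even of slope $\sigma$. Then $v^{e+1}$ is a boundary in $A_\sigma$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:slope}(a) we can list $Y=\{y_1,y_2,\dots\}$ with nondecreasing slopes, with $v$ first among the elements of slope $\sigma$. Put $A^{(i)}=\bar A/(y_1,\dots,y_i)$, so that $y_{i+1}$ is a cycle in $A^{(i)}$.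

We construct surjective quasi-isomorphisms of DG algebras $\pi_i\colon F_i=\bar A\langle\tau_1,\dots,\tau_i\rangle\to A^{(i)}$, starting with $F_0=\bar A$. A surjective quasi-isomorphism has an acyclic kernel and is therefore surjective on cycles. So there is a cycle $z_{i+1}\in F_i$ with $\pi_i(z_{i+1})=y_{i+1}$. Let $F_{i+1}=F_i\langle\tau_{i+1}\mid d\tau_{i+1}=z_{i+1}\rangle$, and let $\pi_{i+1}$ be the composite
\[
F_{i+1}\to A^{(i)}\langle\tau_{i+1}\mid d\tau_{i+1}=y_{i+1}\rangle\to A^{(i+1)}.
\]
The first map is a quasi-isomorphism by Lemma~\ref{lem:tate}(a), and the second by part (b) or (c).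

Let $F=\bigcup F_i$. The maps $\pi_i$ are compatible with the projections $A^{(i)}\to A^{(i+1)}$, whose colimit is $k$, so $H(F)=k$. Thus $F$ is a semifree resolution of $k$ over $\bar A$, and $k\otimes_{\bar A}F=k\langle\tau_1,\tau_2,\dots\rangle$ has homology $\operatorname{Tor}^{\bar A}(k,k)$. By Proposition~\ref{prop:count}(a) this complex and its homology have the same finite dimension in each degree, so the differential of the complex is zero. Therefore $z_{i+1}=d\tau_{i+1}$ lies in $F_i\cap\bar A_+F$, which equals $\bar A_+F_i$ because the monomial basis of $F$ over $\bar A$ contains that of $F_i$.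

Define $J\subseteq\bar A$ by $J_l=0$ for $l<e$, $J_e=d(\bar A_{e+1})$ and $J_l=\bar A_l$ for $l>e$. It is closed under $d$, it is an ideal because $\bar A_0=k$, and it is acyclic by \eqref{eq:syzygy}. It contains $\bar A_+^{e+1}$, which lies in degrees greater than $e$. As $F_i$ is semifree, $JF_i\cong J\otimes_{\bar A}F_i$ is acyclic. Take $i$ with $y_{i+1}=v$, so that $A^{(i)}=A_\sigma$. The cycle $z_{i+1}^{e+1}$ lies in $\bar A_+^{e+1}F_i\subseteq JF_i$, so it is a boundary in $F_i$. Apply $\pi_i$.
\end{proof}

\begin{corollary}\label{cor:odd}
The degree $n=|y|$ is odd.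
\end{corollary}

\begin{proof}
Suppose that $n$ is even and let $\sigma'$ be the slope of $y$. Then $A_{\sigma'}=B_{\sigma'}[y]$ with $dy=0$. By Proposition~\ref{prop:nilp}, $y^{e+1}=d\big(\sum b_jy^j\big)=\sum(db_j)y^j$ with $b_j\in B_{\sigma'}$, so $db_{e+1}=1$. But boundaries lie in the ideal generated by the variables.
\end{proof}

\section{A factor of $u$ that is not nilpotent}\label{sec:tower}

From now on $n=2m+1\geq3$, and $H(B)=R[u]$ by Lemma~\ref{lem:HB}. We stop killing variables at the slope of $u$:
\[
\sigma=\frac{|u|}{\delta(u)}=\frac{n-1}{\delta(y)+1}>0,\qquad f_\sigma(u)=0.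
\]
This number is smaller than the slope $n/\delta(y)$ of $y$. Let $V_\sigma$ be the finite set of variables of slope $\sigma$. They lie in $B$ and are cycles in $B_\sigma$, and the other variables of $B_\sigma$ have $f_\sigma>0$. So the part of $B_\sigma$ with $f_\sigma=0$ is $k[V_\sigma]$; it consists of cycles and contains the image of $u$. Since $d$ is homogeneous for $f_\sigma$, the homology of $B_\sigma$ is graded by $f_\sigma$, and
\[
O=H_{f_\sigma=0}(B_\sigma)
\]
is a quotient ring of $k[V_\sigma]$.

Proposition~\ref{prop:nilp} is a statement about $A$, and we need statements about $B$. The passage costs a multiple of $u$, and the choice of $\sigma$ controls this multiple.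

\begin{lemma}\label{lem:nilpB}
Let $c\in Y$ be even of slope $\sigma'\leq\sigma$.
\begin{enumerate}
\item[(a)] If $\sigma'<\sigma$, then $c^{e+1}$ is a boundary in $B_{\sigma'}$.
\item[(b)] If $\sigma'=\sigma$, then $[c]^{e+1}\in uO$.
\end{enumerate}
\end{lemma}

\begin{proof}
As $\sigma'$ is smaller than the slope of $y$, we have $A_{\sigma'}=B_{\sigma'}\oplus B_{\sigma'}y$ with $dy=u$. By Proposition~\ref{prop:nilp}, $c^{e+1}=d(b+b'y)=db+(db')y\pm b'u$ with $b,b'\in B_{\sigma'}$. Thus $b'$ is a cycle and $c^{e+1}=db\pm b'u$, where $f_{\sigma'}(b')=f_{\sigma'}(c^{e+1})-f_{\sigma'}(u)=-(\sigma-\sigma')\delta(u)$. If $\sigma'<\sigma$, this is negative, so $b'=0$ by Lemma~\ref{lem:slope}(b). If $\sigma'=\sigma$, it is zero, so $[b']\in O$.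
\end{proof}

\begin{lemma}\label{lem:finite}
For every real $\varphi$, the space $H_{f_\sigma=\varphi}(B_\sigma)$ is a finitely generated $k[u]$-module. Consequently $H(B_\sigma)[u^{-1}]$ is finite-dimensional in each bidegree.
\end{lemma}

\begin{proof}
In $O/uO$ the even elements of $V_\sigma$ are nilpotent by Lemma~\ref{lem:nilpB}(b), and the odd ones have square zero. So $O/uO$ is finite-dimensional. Since $O$ is graded by $\delta\geq0$ and $\delta(u)>0$, lifts of a basis of $O/uO$ generate $O$ over $k[u]$ (graded Nakayama lemma). By Lemma~\ref{lem:slope}(a), finitely many variables of $B_\sigma$ outside $V_\sigma$ have $f_\sigma\leq\varphi$, and all have $f_\sigma>0$; so finitely many monomials in them have $f_\sigma=\varphi$, and these generate $(B_\sigma)_{f_\sigma=\varphi}$ over the noetherian ring $k[V_\sigma]$. As $V_\sigma$ consists of cycles, $d$ is $k[V_\sigma]$-linear up to sign. So $H_{f_\sigma=\varphi}(B_\sigma)$ is finitely generated over $k[V_\sigma]$, which acts through $O$.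

Since $f_\sigma(u)=0$, the part of $H(B_\sigma)[u^{-1}]$ with $f_\sigma=\varphi$ is a finitely generated $k[u^{\pm1}]$-module graded by $\delta$. As $\delta(u)>0$, it is finite-dimensional for each value of $\delta$, and a bidegree determines $f_\sigma$ and $\delta$.
\end{proof}

\subsection*{The tower}
We know the homology of $B$ exactly, and we know a finiteness property of the homology of $B_\sigma$. To move information between the two we kill one variable at a time. Let $c_1,\dots,c_r$ be the elements of $Y$ of slope less than $\sigma$, with nondecreasing slopes, and put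
\[
B^{(i)}=B/(x_1,\dots,x_e,c_1,\dots,c_i),
\]
so that $B^{(0)}=B/\mathfrak m_QB$ and $B^{(r)}=B_\sigma$.

\begin{lemma}\label{lem:tower}
Let $w\in B$ be even, let $0\leq i<r$, and put $X=B^{(i)}[w^{-1}]$ and $c=c_{i+1}$. Then $c$ is a cycle in $X$ and $X/cX=B^{(i+1)}[w^{-1}]$. If $c$ is odd, then $\operatorname{ann}_X(c)=cX$. If $c$ is even, then it is a nonzerodivisor on $X$, and $c^{e+1}=d\eta$ for some odd $\eta\in X$.
\end{lemma}

\begin{proof}
The algebra $B^{(i)}$ is free on a set of variables that contains $c$, and it is a quotient of $B_{\sigma'}$, where $\sigma'<\sigma$ is the slope of $c$. So the claims hold for $B^{(i)}$ by Lemmas~\ref{lem:slope}(b) and~\ref{lem:nilpB}(a), and they persist because localization is exact.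
\end{proof}

Thus each step of the tower kills an element that is nilpotent in homology. The remaining step, from $B$ to $B^{(0)}$, is of a different kind, since the $x_i$ need not be nilpotent in $R$. The internal grading repairs this: in a fixed bidegree, killing high powers of the $x_i$ changes nothing. Write $\mathbf x^{[N]}=(x_1^N,\dots,x_e^N)$.

\begin{lemma}\label{lem:trunc}
Let $X=B[w^{-1}]$ with $w$ even.
\begin{enumerate}
\item[(a)] For $N\geq1$, the algebra $X/\mathbf x^{[N]}X$ has a finite filtration by ideals $\mathfrak bX/\mathbf x^{[N]}X$, with $\mathfrak b$ an ideal of $Q$, whose subquotients are isomorphic, up to shift, to $X/\mathfrak m_QX$.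
\item[(b)] If $H(X)=R[u^{\pm1}]$, then for each bidegree $(i,j)$ and all $N\gg0$ the map $H_{i,j}(X)\to H_{i,j}(X/\mathbf x^{[N]}X)$ is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The finite-dimensional ring $Q/\mathbf x^{[N]}$ has a chain of homogeneous ideals with one-dimensional subquotients. Tensor it with $X$, which is flat over $Q$.

(b) Let $X_\nu=X/(x_1^N,\dots,x_\nu^N)X$. The sequence $x_1^N,\dots,x_e^N$ is regular on $Q$, so by flatness $x_{\nu+1}^N$ is a nonzerodivisor on $X_\nu$, and there are exact sequences
\begin{equation}\label{eq:trunc}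
H_{i,j-Nd_{\nu+1}}(X_\nu)\to H_{i,j}(X_\nu)\to H_{i,j}(X_{\nu+1})\to H_{i-1,j-Nd_{\nu+1}}(X_\nu).
\end{equation}
Let $\kappa=\deg u/|u|>0$. We claim that $H_{i,j}(X_\nu)=0$ whenever $j<(i-\nu)\kappa$, for every $N\geq1$. For $\nu=0$, the space $H_{i,j}(X)$ is $R_{j-l\deg u}\,u^l$ if $i=2ml$, where $l\deg u=i\kappa$, and it is zero if $2m\nmid i$. If the claim holds for $\nu$ and $j<(i-\nu-1)\kappa$, then the second and the fourth term of \eqref{eq:trunc} vanish, hence so does the third. Now fix $(i,j)$ and let $N>j-(i-e)\kappa$. For $0\leq\nu<e$ we have $j-Nd_{\nu+1}\leq j-N<(i-1-\nu)\kappa$, so both outer terms of \eqref{eq:trunc} vanish; in the continuation of the sequence, these are the terms that bound the kernel and the cokernel of the middle map, which is therefore bijective.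
\end{proof}

Put $L=B[u^{-1}]$ as before and $L_\sigma=B_\sigma[u^{-1}]$. We now find the element that plays the part of $v$ in the computations of Section~\ref{sec:last}.

\begin{proposition}\label{prop:v}
The ring $H(L_\sigma)$ is nonzero, and there is an even $v\in V_\sigma$ with $0<|v|<2m$ whose class in $H(L_\sigma)$ is not nilpotent.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trunc}(b), $H_{0,0}(L/\mathbf x^{[N]}L)\cong R_0=k$ for $N\gg0$. By part (a), $L/\mathfrak m_QL=B^{(0)}[u^{-1}]$ is then not acyclic. Let $X=B^{(i)}[u^{-1}]$ and $c=c_{i+1}$, and suppose that $X/cX$ is acyclic. If $c$ is odd, then $cX\cong X/\operatorname{ann}(c)$ is a shift of $X/cX$, so $cX$ and $X$ are acyclic. If $c$ is even, the sequence $0\to X\xrightarrow{c}X\to X/cX\to0$ shows that $[c]$ acts bijectively on $H(X)$, while $[c]^{e+1}=0$; so again $H(X)=0$. By induction on $i$, no $B^{(i)}[u^{-1}]$ is acyclic, and $H(L_\sigma)\neq0$.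

The image of $u$ in $B_\sigma$ is a linear combination of monomials in $V_\sigma$, each with at least two factors since $d$ is decomposable. The class of $u$ is a unit of the nonzero ring $H(L_\sigma)$, so it is not nilpotent. The monomials are even cycles, so their classes commute, and some monomial $\mu$ has a class that is not nilpotent. It contains no odd variable, for otherwise $\mu^2=0$. Let $v$ be a variable that divides $\mu$. Then $[v]$ is not nilpotent, because $\mu/v$ is an even cycle. All elements of $V_\sigma$ have positive homological degree and $\mu/v\neq1$, so $0<|v|<|\mu|=2m$.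
\end{proof}

For $n=3$ there is no even number strictly between $0$ and $2m=2$, and we already have a contradiction. In general, fix $v$ as in Proposition~\ref{prop:v} and let $\beta=(|v|,\deg v)$ be its bidegree. Since $2m\nmid|v|$, we have $H_\beta=0$ in $R[u^{\pm1}]$, whereas $H_\beta(L_\sigma)\neq0$. It remains to carry this discrepancy up the tower.

\section{Characteristic zero: lifting a simple root}\label{sec:char0}

Let $k$ have characteristic $0$. The class $[v]$ itself need not lift, since nothing forces the connecting maps to kill it. A simple root of a polynomial with coefficients in $k[u]$ does lift. We first modify $[v]$ to such a root.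

Put $h=\delta(u)$ and $l=\delta(v)$. As $|\cdot|=\sigma\delta$ on $u$ and on $v$, the elements $v^h$ and $u^l$ have the same bidegree $h\beta$. Let
\[
\Phi(T)=T^{h+1}-u^lT.
\]
For a DG algebra $X$ with a map of DG algebras $L\to X$, a \emph{good root} in $X$ is a class $\xi\in H_\beta(X)$ that is not nilpotent, with $\Phi(\xi)=0$ and $\Phi'(\xi)$ invertible in $H(X)$. All maps below are compatible with the maps from $L$.

\begin{lemma}\label{lem:root}
There is a good root in $L_\sigma$.
\end{lemma}

\begin{proof}
The ring $Z=H_{0,0}(L_\sigma)$ is a commutative $k$-algebra, finite-dimensional by Lemma~\ref{lem:finite}, hence a finite product of local rings with nilpotent maximal ideals. The element $\rho=[v]^hu^{-l}\in Z$ is not nilpotent, so it is invertible in one of the factors: there is an idempotent $\iota\neq0$ with $\iota Z$ local and $\iota\rho$ a unit of $\iota Z$. The residue field of $\iota Z$ is $k$, since $k$ is algebraically closed. So $\iota\rho=\zeta^h(\iota+\nu)$ with $\zeta\in k^*$ and $\nu\in\iota Z$ nilpotent. The finite sum $\theta=\zeta\big(\iota+\sum_{j\geq1}\binom{1/h}{j}\nu^j\big)$ is a unit of $\iota Z$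 with $\theta^h=\iota\rho$. Let $\theta'$ be its inverse in $\iota Z$ and $\xi=\theta'[v]\in H_\beta(L_\sigma)$. Then $\iota\xi=\xi$ and $\xi^h=\theta'^{\,h}\rho u^l=\iota u^l$. Therefore $\Phi(\xi)=\xi\iota u^l-u^l\xi=0$, and
\[
\Phi'(\xi)=(h+1)\iota u^l-u^l=u^l\big(h\iota-(1-\iota)\big)
\]
has the inverse $u^{-l}\big(h^{-1}\iota-(1-\iota)\big)$. Finally $\xi^{hj}=\iota u^{lj}\neq0$ for all $j\geq1$.
\end{proof}

The root of $T^h-u^l$ exists only on the factor cut out by $\iota$. The extra factor $T$ in $\Phi$ allows the root $0$ on the complementary factor, so that the coefficients of $\Phi$ involve $u$ alone and make sense at every level of the tower. The characteristic is used in this lemma only, to divide by $h$ and to form the binomial series.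

\begin{lemma}\label{lem:liftnil}
Let $X\to X'$ be a surjective map of DG algebras whose kernel $\mathfrak a$ is nilpotent. Every good root in $X'$ is the image of a good root in $X$.
\end{lemma}

\begin{proof}
The map factors through the maps $X/\mathfrak a^{j+1}\to X/\mathfrak a^j$, $j\geq1$, whose kernels have square zero; so let $\mathfrak a^2=0$. Then $\mathfrak a$ is a DG $X'$-module and $H(\mathfrak a)$ is an $H(X')$-module. The connecting map $\partial\colon H(X')\to H(\mathfrak a)$ is a derivation on even classes: if $a,b\in X$ lift even cycles of $X'$, then $da,db\in\mathfrak a$ and $d(ab)=(da)b+a\,db$. Also $\partial u=0$, as $u$ is a cycle of $X$.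

Let $\xi'$ be a good root in $X'$. From $0=\partial\Phi(\xi')=\Phi'(\xi')\,\partial\xi'$ we get $\partial\xi'=0$, so $\xi'$ lifts to some $\xi_1\in H_\beta(X)$. Let $g'=\Phi'(\xi')^{-1}$, an even homogeneous class. As $\Phi'(\xi')$ lifts to $\Phi'(\xi_1)$, we have $\partial\Phi'(\xi')=0$, and $0=\partial(1)=\Phi'(\xi')\,\partial g'$ gives $\partial g'=0$. So $g'$ lifts to some $g\in H(X)$. The ideal $\mathfrak n=\ker(H(X)\to H(X'))$ is the image of $H(\mathfrak a)$ and has square zero. Since $\Phi'(\xi_1)g\in1+\mathfrak n$, the class $\Phi'(\xi_1)$ is invertible. Put $\chi=-\Phi(\xi_1)\Phi'(\xi_1)^{-1}$, an element of $\mathfrak n$ of bidegree $(h+1)\beta-h\beta=\beta$, and $\xi=\xi_1+\chi$. As $\chi^2=0$, we have $\Phi(\xi)=\Phi(\xi_1)+\Phi'(\xi_1)\chi=0$. Moreover $\Phi'(\xi)\in\Phi'(\xi_1)+\mathfrak n$ is invertible, and $\xi$ is not nilpotent because its image $\xi'$ is not.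
\end{proof}

For an even variable $c$ of the tower the ideal $cX$ is not nilpotent. Lemma~\ref{lem:liftnil} brings us from $X/c$ to $X/c^q$, and the element $\eta$ that bounds $c^q$ provides a way back from $X/c^q$ to $X$.

\begin{lemma}\label{lem:lifteven}
Let $c\in X$ be an even cycle and a nonzerodivisor with $c^q=d\eta$. If $X/cX$ has a good root, then so does $X$.
\end{lemma}

\begin{proof}
Let $\xi'$ be a good root in $X/cX$. By Lemma~\ref{lem:liftnil} it is the image of a good root in $X/c^qX$. By Lemma~\ref{lem:tate}(b), $X\langle\tau\mid d\tau=c^q\rangle\to X/c^qX$ is a quasi-isomorphism of DG algebras, so this root comes from a good root $[\alpha+\gamma\tau]$ in $X\langle\tau\rangle$, with $\alpha,\gamma\in X$. Writing bars for images in $X/cX$, we have $\xi'=[\bar\alpha]$. Since $\eta$ has the bidegree of $\tau$, $\eta^2=0$ and $d\eta=c^q$, there is a map of DG algebras $X\langle\tau\rangle\to X$ that is the identity on $X$ and sends $\tau$ to $\eta$. The image $\xi=[\alpha+\gamma\eta]\in H_\beta(X)$ satisfies $\Phi(\xi)=0$, and $\Phi'(\xi)$ is invertible.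

It remains to see that $\xi$ is not nilpotent. The coefficient of $\tau$ in $d(\alpha+\gamma\tau)=0$ is $d\gamma$, so $\gamma$ is a cycle; and $d\bar\eta=\bar c^{\,q}=0$. So $\bar\gamma\bar\eta$ is an even cycle of square zero, and the image of $\xi$ in $H(X/cX)$ is $\xi'+[\bar\gamma\bar\eta]$. If $\xi$ were nilpotent, then $\xi'$ would be a difference of two commuting nilpotent elements, hence nilpotent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in characteristic $0$]
Start from the good root in $L_\sigma=B^{(r)}[u^{-1}]$ and go up the tower with Lemma~\ref{lem:tower}, using Lemma~\ref{lem:liftnil} for odd $c_{i+1}$, which generates an ideal of square zero, and Lemma~\ref{lem:lifteven} for even $c_{i+1}$. We obtain a good root in $B^{(0)}[u^{-1}]=L/\mathfrak m_QL$. The kernel of $L/\mathbf x^{[N]}L\to L/\mathfrak m_QL$ is nilpotent, so $L/\mathbf x^{[N]}L$ has a good root for every $N$, and in particular $H_\beta(L/\mathbf x^{[N]}L)\neq0$. For $N\gg0$, Lemma~\ref{lem:trunc}(b) gives $H_\beta(L/\mathbf x^{[N]}L)\cong H_\beta(L)=0$. This contradiction shows that $y$ does not exist.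
\end{proof}

\section{Characteristic $p$: a family of complexes}\label{sec:charp}

Let $k$ have characteristic $p>0$. Roots may now be inseparable, but there is a compensation: $d(v^p)=pv^{p-1}dv=0$ already in $B$. This lets us invert $v$ at every level of the tower and still know the homology. Put
\[
L'=B[v^{-1}],\qquad X_i=B^{(i)}[v^{-1}]\quad(0\leq i\leq r).
\]

\begin{lemma}\label{lem:invertv}
We have $H(L')=R[u^{\pm1}]$, and $H(X_r)$ is finite-dimensional in each bidegree.
\end{lemma}

\begin{proof}
The class $[v^p]\in H(B)=R[u]$ maps to $[v]^p\neq0$ in $H(L_\sigma)$. So $[v^p]=\varrho u^l$ with $0\neq\varrho\in R$ homogeneous, and $l\geq1$ since $|v|>0$. If $\deg\varrho>0$, then $\varrho$ is represented by an element of $\mathfrak m_Q$ and maps to zero in $H(L_\sigma)$. So $\varrho\in k^*$, and inverting $[v^p]$ in the homology of $B$ or of $B_\sigma$ is the same as inverting $[u]$. Thus $H(L')=R[u^{\pm1}]$ and $H(X_r)=H(B_\sigma)[u^{-1}]$; apply Lemma~\ref{lem:finite}.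
\end{proof}

We want to compare the homology of $L'$ in bidegree $(0,0)$, which is $k$, with that in bidegree $\beta$, which is $0$. Multiplication by the unit $v$ identifies the underlying spaces but does not commute with $d$. The formal identity $d(v^\lambda g)=v^\lambda(dg+\lambda v^{-1}(dv)g)$ suggests a family of differentials, with parameter $\lambda$, that joins the two bidegrees as $\lambda$ moves from $0$ to $1$.

Let $\omega=v^{-1}dv\in L'$, of bidegree $(-1,0)$. As $dv$ is odd, $\omega^2=0$ and $d\omega=-v^{-2}(dv)^2=0$. For a quotient DG algebra $X$ of $L'$ let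
\[
M(X)=X[\lambda],\qquad Dg=dg+\lambda\omega g,
\]
where $\lambda$ is a polynomial variable of bidegree $(0,0)$ with $d\lambda=0$. Then $D$ is $k[\lambda]$-linear of bidegree $(-1,0)$, and
\[
D^2g=\lambda\,d(\omega g)+\lambda\omega\,dg+\lambda^2\omega^2g=-\lambda\omega\,dg+\lambda\omega\,dg=0.
\]
For $a\in X$ we have
\begin{equation}\label{eq:leibniz}
D(ag)=(da)g+(-1)^{|a|}a\,Dg,
\end{equation}
because $\omega a=(-1)^{|a|}a\omega$; so $M(X)$ is a DG $X$-module, and $M(X/\mathfrak a)=M(X)/\mathfrak aM(X)$ for an ideal $\mathfrak a$ closed under $d$. The two special fibers are $M(X)/\lambda=(X,d)$ and $M(X)/(\lambda-1)=(X,d+\omega)$. Since $d(vg)=v(dg+\omega g)$, multiplication by $v$ is an isomorphism of complexes $(X,d+\omega)\to(X,d)$ of bidegree $\beta$, so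
\begin{equation}\label{eq:fiber}
H_{0,0}\big(M(X)/(\lambda-1)\big)\cong H_\beta(X).
\end{equation}
To compare the fibers we need finite generation over $k[\lambda]$. It holds at the bottom of the tower, where $v$ is a cycle and the family is constant, and it climbs.

\begin{lemma}\label{lem:fg}
For every $N\geq1$, the homology of $M(L'/\mathbf x^{[N]}L')$ is a finitely generated $k[\lambda]$-module in each bidegree.
\end{lemma}

\begin{proof}
Call a bigraded $k[\lambda]$-module \emph{locally finite} if it is finitely generated in each bidegree. As $k[\lambda]$ is noetherian, long exact sequences show that a complex with a finite filtration whose subquotients have locally finite homology has locally finite homology. In $X_r$ we have $dv=0$, so $\omega=0$, and $H(M(X_r))=H(X_r)[\lambda]$ is locally finite by Lemma~\ref{lem:invertv}. Suppose that $H(M(X_{i+1}))$ is locally finite; let $c=c_{i+1}$ and $M=M(X_i)$, so that $M/cM=M(X_{i+1})$. We use Lemma~\ref{lem:tower}.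

If $c$ is odd, then $D(cg)=-c\,Dg$ by \eqref{eq:leibniz}, and $g\mapsto cg$ has kernel $cM$. So $cM$ is a subcomplex and a shift of $M/cM$, and the filtration $0\subseteq cM\subseteq M$ gives the claim.

If $c$ is even, put $q=e+1$. The subquotients $c^jM/c^{j+1}M$ are shifts of $M/cM$, so $H(M/c^qM)$ is locally finite. By \eqref{eq:leibniz}, $D(\eta g)=c^qg-\eta\,Dg$, so $c^q$ acts as zero on $H(M)$. The sequence $0\to M\xrightarrow{c^q}M\to M/c^qM\to0$ then shows that $H(M)\to H(M/c^qM)$ is injective, so $H(M)$ is locally finite.

Thus $H(M(X_0))$ is locally finite, where $X_0=L'/\mathfrak m_QL'$. The filtration of Lemma~\ref{lem:trunc}(a) induces a finite filtration of $M(L'/\mathbf x^{[N]}L')$ by subcomplexes, since $D$ is $Q$-linear, and its subquotients are shifts of $M(X_0)$.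
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in characteristic $p$]
By Lemmas~\ref{lem:invertv} and~\ref{lem:trunc}(b), there is $N$ such that $L''=L'/\mathbf x^{[N]}L'$ has the same homology as $L'$ in the four bidegrees $(-1,0)$, $(0,0)$, $(1,0)$ and $\beta$. As $2m\geq2$ divides neither $\pm1$ nor $|v|$,
\[
H_{-1,0}(L'')=0,\qquad H_{0,0}(L'')=k,\qquad H_{1,0}(L'')=0,\qquad H_\beta(L'')=0.
\]
Let $H_q=H_{q,0}(M(L''))$, a finitely generated $k[\lambda]$-module by Lemma~\ref{lem:fg}. Write $H_0\cong k[\lambda]^{\varrho_0}\oplus\Theta$ with $\Theta$ finite-dimensional. We compute the rank $\varrho_0$ in two ways.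

\emph{At $\lambda=0$.} The sequence $0\to M(L'')\xrightarrow{\lambda}M(L'')\to L''\to0$ gives exact sequences
\[
0\to H_q/\lambda H_q\to H_{q,0}(L'')\to\ker\big(\lambda\colon H_{q-1}\to H_{q-1}\big)\to0.
\]
For $q=-1$ we find that $\lambda$ is surjective on $H_{-1}$; a surjective endomorphism of a noetherian module is injective. For $q=0$ it follows that $H_0/\lambda H_0\cong k$. For $q=1$ we find that $\lambda$ is injective on $H_0$, hence bijective on $\Theta$. So $H_0/\lambda H_0\cong k^{\varrho_0}$ and $\varrho_0=1$.

\emph{At $\lambda=1$.} The same sequence for $\lambda-1$ embeds $H_0/(\lambda-1)H_0$ in $H_{0,0}(M(L'')/(\lambda-1))$, which is $H_\beta(L'')=0$ by \eqref{eq:fiber}. As $H_0/(\lambda-1)H_0$ maps onto $k^{\varrho_0}$, we get $\varrho_0=0$.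

This contradiction shows that $y$ does not exist. Together with Section~\ref{sec:char0}, it proves Theorem~\ref{thm:main} over every field.
\end{proof}

\begin{remark}
The vanishing of $H_{-1,0}(L'')$ cannot be dropped from this count. For the algebra $W[v^{-1}]$ of Section~\ref{sec:last}, the family $W[v^{-1}][\lambda]$ in internal degree $0$ is the complex $k[\lambda]\cdot1\to k[\lambda]\cdot\omega$ with $D(1)=\lambda\omega$. So $H_0=0$ and $H_{-1}=k[\lambda]/(\lambda)$: the class of $1$ at $\lambda=0$ comes from the torsion of $H_{-1}$ and does not deform.
\end{remark}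

\section{The rings with diagonal higher deviations}\label{sec:class}

We prove Theorem~\ref{thm:class}. The field $k$ is arbitrary; the results of Section~\ref{sec:models} use neither algebraic closedness nor the hypothesis of Theorem~\ref{thm:main}. The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (ii)$\Rightarrow$(i) is trivial.

\begin{proof}[Proof of \textup{(ii)}$\Rightarrow$\textup{(iii)}]
Let $A=Q[Y]$ be the minimal model of $R$. The point is that the variables with $\delta=1$ generate a DG subalgebra, which will be the model of $S$. Let $Q_1\subseteq Q$ be generated by the $x_i$ of degree $1$, let $z_1,\dots,z_a$ be the other $x_i$, let $Y'$ be the set of diagonal elements of $Y$, and let $w_1,\dots,w_b$ be the off-diagonal ones. By (ii) and Proposition~\ref{prop:count}(b), the $w_i$ lie in $Y_1$; so they are finite in number, $\deg w_i=1+\delta(w_i)\geq3$, and $\tilde g_i=dw_i\in Q$. If $v\in Y'$, then $\delta(dv)=2$, so each monomial of $dv$ is a product of exactly two variables with $\delta=1$. Hence $D=Q_1[Y']$ is a DG subalgebra and $A=D[z_1,\dots,z_a][w_1,\dots,w_b]$.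

Put $A_{(i)}=D[z][w_1,\dots,w_i]=A_{(i-1)}\oplus A_{(i-1)}w_i$. There are exact sequences
\[
H_l(A_{(i-1)})\xrightarrow{\pm\tilde g_i}H_l(A_{(i-1)})\to H_l(A_{(i)})\to H_{l-1}(A_{(i-1)})\xrightarrow{\pm\tilde g_i}H_{l-1}(A_{(i-1)}).
\]
Suppose that $H_l(A_{(i)})=0$ for $l\geq1$. Then $H_l(A_{(i-1)})=\tilde g_iH_l(A_{(i-1)})$ for $l\geq1$, so $H_l(A_{(i-1)})=0$, because its internal degrees are bounded below and $\deg\tilde g_i>0$. The case $l=1$ shows that $\tilde g_i$ is a nonzerodivisor on $H_0(A_{(i-1)})$, and the case $l=0$ that $H_0(A_{(i)})=H_0(A_{(i-1)})/(\tilde g_i)$. Starting from $H(A_{(b)})=R$ and descending, we find that $H(D[z])=H(D)[z]$ is concentrated in homological degree $0$. With $S=H_0(D)$ and $g_i$ the image of $\tilde g_i$ in $S[z]$, we get $R\cong S[z]/(g_1,\dots,g_b)$ with $g_1,\dots,g_b$ a regular sequence, $\deg z_i\geq2$ and $\deg g_i\geq3$.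

The ring $S$ is a quotient of $Q_1$, so it is standard graded and $\varepsilon_{1,j}(S)=0$ for $j\neq1$. The map $D\to S$ is a quasi-isomorphism with decomposable differential and all of $Y'$ is diagonal, so Proposition~\ref{prop:count}(b) gives $\varepsilon_{i,j}(S)=0$ for $i\geq2$ and $i\neq j$. By \eqref{eq:koszul}, $S$ is Koszul.
\end{proof}

\begin{proof}[Proof of \textup{(iii)}$\Rightarrow$\textup{(ii)} and of the last assertion]
Let $D=Q_1[Y']$ be the minimal model of $S$, let $Q'=Q_1[z_1,\dots,z_a]$, and lift the $g_i$ to homogeneous $\tilde g_i\in Q'$. By Lemma~\ref{lem:tate}(a), the DG algebra $A'=D[z][w_1,\dots,w_b\mid dw_i=\tilde g_i]$ is quasi-isomorphic to the Koszul complex on $g_1,\dots,g_b$ over $S[z]$, which resolves $R$ since the sequence is regular. So $A'\to R$ is a quasi-isomorphism. The differential is decomposable on $Y'$, but it may fail to be so on the $w_i$, and we remove the offending variables.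

Suppose that $\tilde g_i\notin\mathfrak m_{Q'}^2$. Then a polynomial generator $x$ of $Q'$ with $\deg x=\deg\tilde g_i$ occurs in $\tilde g_i$ with a coefficient in $k^*$, and no other monomial of this degree contains $x$. So $Q''=Q'/(\tilde g_i)$ is the polynomial ring on the remaining generators. The variable $w_i$ occurs in no differential, so $A'=A^\circ\langle w_i\mid dw_i=\tilde g_i\rangle$, where $A^\circ$ is the DG subalgebra generated by the other variables. As $A^\circ$ is free over $Q'$, the element $\tilde g_i$ is a nonzerodivisor on it, and Lemma~\ref{lem:tate}(b) shows that $A'\to A''=A^\circ/\tilde g_iA^\circ$ is a quasi-isomorphism. The map $A'\to R$ kills $\tilde g_i$ and $w_i$, so it factors through a quasi-isomorphism $A''\to R$. Here $A''=Q''[Y',w_j\ (j\neq i)]$, and the differential remains decomposable on $Y'$ because $\mathfrak m_{Q'}$ maps into $\mathfrak m_{Q''}$.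

Each such step removes one $w_i$. After finitely many steps we reach a model of $R$ over a polynomial ring with decomposable differential, whose variables of homological degree at least $2$ are exactly those of $Y'$. Proposition~\ref{prop:count}(b), applied to this model and to $D$, gives $\varepsilon_{i,j}(R)=\varepsilon_{i,j}(S)$ for $i\geq3$. By \eqref{eq:koszul}, this number is $0$ for $i\neq j$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Ferraro}
Luigi Ferraro, \emph{Modules of infinite regularity over commutative graded rings}, arXiv:1801.08207 (2018).

\end{thebibliography}
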